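# Rank-$(n-1)$ convexity and $\mathcal S$-quasiconvexity on square matrices

## Two convexities, and the guess that they agree

Fix $n\ge 3$. Let $\mathbb M^{m\times n}$ be the space of real $m\times n$ matrices with the Euclidean norm $|\cdot|$, and let $\mathbb T^n:=(0,1)^n$. We compare two weakenings of convexity.

**Definition ($\mathcal S$-quasiconvexity).** A function $f:\mathbb M^{m\times n}\to\mathbb R$ is $\mathcal S$-quasiconvex if, for each smooth $\mathbb T^n$-periodic field $B:\mathbb R^n\to\mathbb M^{m\times n}$ with $\mathrm{Div}\,B=0$,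
$$\int_{\mathbb T^n} f(B)\,dx\ \ge\ f\Big(\int_{\mathbb T^n}B\,dx\Big).\tag{1}$$
Here $\mathrm{Div}$ acts as the divergence on each row.

The basic example of an admissible field is a plane wave. For $0\ne\xi\in\mathbb Z^n$ and a fixed matrix $V$, put $B(x)=V\cos(2\pi\,\xi\cdot x)$. Then $\mathrm{Div}\,B=-2\pi\sin(2\pi\,\xi\cdot x)\,V\xi$, so
$$\mathrm{Div}\,B=0\quad\Longleftrightarrow\quad V\xi=0.\tag{2}$$
A matrix $V$ satisfies $V\xi=0$ for some nonzero real $\xi$ exactly when $\mathrm{rank}\,V\le n-1$. This is where the second notion comes from.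

**Definition (rank-$(n-1)$ convexity).** A function $f:\mathbb M^{m\times n}\to\mathbb R$ is rank-$(n-1)$ convex if $t\mapsto f(A+tV)$ is convex for every $A$ and every $V$ with $\mathrm{rank}\,V\le n-1$.

Write $\Lambda:=\{V\in\mathbb M^{m\times n}:\mathrm{rank}\,V\le n-1\}$. It is a closed cone, and we call its elements *degenerate* directions. If $f$ is smooth, rank-$(n-1)$ convexity means $D^2f(A)[V,V]\ge0$ for all $A$ and all $V\in\Lambda$.

**Example.** Let $m=n$ and $q(A)=(n-1)|A|^2-(\mathrm{tr}\,A)^2$. If $\mathrm{rank}\,V\le n-1$, the singular value decomposition gives $V=\sum_{i\le n-1}\sigma_iu_iv_i^T$ with unit vectors $u_i,v_i$. So $|\mathrm{tr}\,V|\le\sum_{i\le n-1}\sigma_i\le\sqrt{n-1}\,|V|$, hence $q\ge0$ on $\Lambda$, and $q$ is rank-$(n-1)$ convex. But $q(I)=(n-1)n-n^2=-n<0$, so $q$ is not convex. On square matrices the notion is therefore strictly weaker than convexity.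

Two facts are known, and we quote them.

* **Fact 1.** Every $\mathcal S$-quasiconvex function is rank-$(n-1)$ convex.
* **Fact 2.** For all $n\ge3$ and $m\ge n+1$ there is a function on $\mathbb M^{m\times n}$ that is rank-$(n-1)$ convex but not $\mathcal S$-quasiconvex.

Mariapia Palombaro's paper "On the relationship between rank-$(n-1)$ convexity and ${\mathcal S}$-quasiconvexity", arXiv:0904.4190 (2009), is the source of the following problem: *for $m=n$, is every rank-$(n-1)$ convex function $\mathcal S$-quasiconvex?*

The first guess is **yes**. A divergence-free field is a superposition of plane waves, every plane wave has a degenerate amplitude, and $f$ is convex in degenerate directions. Let us test the guess on the cases we can do by hand. In each of them it passes. Each test is done for general $m$, because we need the results later.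

## Test cases: few rows, and fields with one phase

**Test 1: $m\le n-1$.** Every $V\in\mathbb M^{m\times n}$ has rank at most $m\le n-1$, so rank-$(n-1)$ convexity is ordinary convexity. Jensen's inequality then gives (1). The guess holds.

**Test 2: fields with one phase.** Let $f$ be rank-$(n-1)$ convex, and let $B(x)=b(\xi\cdot x)$ be divergence free, where $0\ne\xi\in\mathbb Z^n$ and $b$ is smooth and $1$-periodic. Then $0=\mathrm{Div}\,B(x)=b'(\xi\cdot x)\,\xi$. Since $\xi\cdot x$ takes every real value, $b'(t)\xi=0$ for all $t$, so $b(t)\xi$ is constant in $t$. Taking the mean, this constant is $\bar B\xi$ with $\bar B=\int_{\mathbb T^n}B\,dx$. Hence $(b(t)-\bar B)\xi=0$, and $B$ takes its values in the affine space $\bar B+E$ with $E:=\{V:V\xi=0\}$. The linear space $E$ is contained in $\Lambda$, because its elements annihilate $\xi\neq0$. Two points of $\bar B+E$ differ by an element of $E\subset\Lambda$, so $f$ is convex on $\bar B+E$, and Jensen's inequality gives (1).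

So a counterexample needs $m\ge n$ and a field that genuinely mixes phases.

## Test cases: polynomials of degree at most three

**Test 3: quadratic forms.** Let $f=q+{}$affine, with $q$ a quadratic form, be rank-$(n-1)$ convex. Since $D^2f(A)[V,V]=2q(V)$, this means $q\ge0$ on $\Lambda$. Let $B$ be smooth, periodic and divergence free with mean $\bar B$, and expand
$$G:=B-\bar B=\sum_{\xi\in\mathbb Z^n\setminus\{0\}}\hat B_\xi\,e^{2\pi i\xi\cdot x}.$$
The $i$-th row of $\mathrm{Div}\,B=0$ reads $\sum_j2\pi i\,\xi_j(\hat B_\xi)_{ij}=0$ for each $\xi$ (the $i$ in front of $\xi_j$ is the imaginary unit), so $\hat B_\xi\,\xi=0$. As $\xi$ is real, $\mathrm{Re}\,\hat B_\xi$ and $\mathrm{Im}\,\hat B_\xi$ both annihilate $\xi\ne0$, so both lie in $\Lambda$.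

Let $q(\cdot,\cdot)$ be the symmetric bilinear form of $q$, extended complex-bilinearly. For $Z=X+iY$ with $X,Y$ real,
$$q(Z,\bar Z)=q(X)+q(Y)+i\big(q(Y,X)-q(X,Y)\big)=q(X)+q(Y).$$
Since $G$ is real and has mean zero, the linear part of $f$ and the cross term $2q(\bar B,G)$ integrate to zero, and Plancherel's theorem, applied entry by entry, gives
$$\int_{\mathbb T^n} f(B)\,dx-f(\bar B)=\int_{\mathbb T^n}q(G)\,dx=\sum_{\xi\ne0}\Big(q(\mathrm{Re}\,\hat B_\xi)+q(\mathrm{Im}\,\hat B_\xi)\Big)\ge0.\tag{3}$$
The guess holds. In particular the nonconvex form in the example above is $\mathcal S$-quasiconvex.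

**Test 4: cubic polynomials.** A cubic can see the interaction of three waves, which (3) cannot, so this is the next candidate. Start with $\det$ on $\mathbb M^{3\times3}$. The coefficient of $t^2$ in $\det(A+tV)$ is $\mathrm{cof}\,V\cdot A$. If $\mathrm{rank}\,V=2$, then $\mathrm{cof}\,V\ne0$, and $A=-\mathrm{cof}\,V$ makes the coefficient negative. So $\det$ is not rank-$2$ convex, and is no candidate. The same thing happens to every cubic.

Let $f$ be a rank-$(n-1)$ convex polynomial of degree at most $3$, and let $C(\cdot,\cdot,\cdot)$ be the symmetric trilinear form of its cubic part. For fixed $V\in\Lambda$, the function $A\mapsto D^2f(A)[V,V]$ is affine with linear part $6C(A,V,V)$, and it is nonnegative for every $A$. An affine function bounded below on a vector space has zero linear part, so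
$$C(A,V,V)=0\qquad\text{for all }A\text{ and all }V\in\Lambda.$$
Let $V,W$ have rank one. Then $V$ and $W$ lie in $\Lambda$, and $V+W$ has rank at most $2\le n-1$, so it does too; here we use $n\ge3$. Therefore
$$0=C(A,V+W,V+W)=C(A,V,V)+2C(A,V,W)+C(A,W,W)=2C(A,V,W).$$
Rank-one matrices span $\mathbb M^{m\times n}$, so $C=0$. Thus $f$ is a quadratic form plus an affine function, and Test 3 applies. The guess holds again.

## The guess fails in degree four

All four tests support the guess, and yet it is false.

**Theorem 1.** Let $m\ge n\ge 3$. There exist $\varepsilon>0$, a polynomial $F:\mathbb M^{m\times n}\to\mathbb R$ of degree $4$, and a smooth $\mathbb T^n$-periodic field $B$ with $\mathrm{Div}\,B=0$ and $\int_{\mathbb T^n}B\,dx=0$, depending only on $(x_1,x_2)$, such that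

* $D^2F(A)[V,V]\ge\varepsilon|V|^2$ for all $A\in\mathbb M^{m\times n}$ and all $V$ with $\mathrm{rank}\,V\le n-1$ (so $F$ is rank-$(n-1)$ convex);
* $\int_{\mathbb T^n}F(B)\,dx<0=F(0)$ (so $F$ is not $\mathcal S$-quasiconvex).

The case $m=n$ answers the problem: no, for every $n\ge3$. The tests show that this is sharp in several respects.

**Theorem 2 (classification and sharpness).** Let $n\ge3$.

1. Rank-$(n-1)$ convexity and $\mathcal S$-quasiconvexity on $\mathbb M^{m\times n}$ are equivalent if and only if $m\le n-1$.
2. Degree $4$ is optimal: for every $m$, every rank-$(n-1)$ convex polynomial of degree $\le3$ on $\mathbb M^{m\times n}$ is $\mathcal S$-quasiconvex.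
3. Two active variables is optimal: if $f$ is rank-$(n-1)$ convex, the inequality $\int_{\mathbb T^n}f(B)\ge f(\int_{\mathbb T^n}B)$ holds for every smooth periodic divergence-free field of the form $B(x)=b(\xi\cdot x)$ with $0\ne\xi\in\mathbb Z^n$ and $b$ smooth and $1$-periodic.

**Proof of Theorem 2, given Theorem 1.** Part 3 is Test 2. Part 2 is Test 4 together with Test 3. For part 1, let $m\le n-1$: rank-$(n-1)$ convexity implies $\mathcal S$-quasiconvexity by Test 1, and the converse implication is Fact 1. If $m\ge n$, equivalence fails by Theorem 1. $\blacksquare$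

It remains to prove Theorem 1.

## Three resonant waves and the obstruction for square matrices

By Test 2 we must mix phases. The simplest way to get a nonzero integral from a cubic is to use three waves whose wave vectors are linearly dependent over the integers. Take
$$a=\cos2\pi x_1,\qquad b=\cos2\pi x_2,\qquad c=\cos2\pi(x_1-x_2).$$
Since $ab=\frac12\big[\cos2\pi(x_1-x_2)+\cos2\pi(x_1+x_2)\big]$, and different cosines are orthogonal in $L^2(\mathbb T^n)$,
$$\int_{\mathbb T^n}abc\,dx=\frac12\int_{\mathbb T^n}c^2\,dx=\frac14,\qquad \int ab=\int bc=\int ca=0,\qquad \int a^2=\int b^2=\int c^2=\frac12.\tag{4}$$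
So take a linear map $M:\mathbb R^3\to\mathbb M^{m\times n}$, set $B(x)=M(a,b,c)$, and use $-abc$ as the main term of $F$.

**Which $M$ make $B$ divergence free?** Look at one row of $M$, and let its first two entries be the linear forms $\ell_1,\ell_2$ in $(a,b,c)$. The field depends only on $x_1,x_2$, so columns $3,\dots,n$ are unrestricted. The functions $a$, $b$, $c$ satisfy $\partial_2a=0$, $\partial_1b=0$, $\partial_2c=-\partial_1c$. Hence the row is divergence free as soon as

* $\ell_1$ contains no $a$,
* $\ell_2$ contains no $b$,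
* $\ell_1$ and $\ell_2$ have the same coefficient of $c$.

By (2), this just says $M(e_1)e_1=0$, $M(e_2)e_2=0$, $M(e_3)(e_1-e_2)=0$, where $e_1,e_2,e_3$ denote coordinate vectors, of $\mathbb R^3$ in the argument of $M$ and of $\mathbb R^n$ otherwise. So the three coordinate axes of $\mathbb R^3$ are always degenerate directions.

**The first attempt.** For $v=(a,b,c)$ put
$$p(v)=abc,\qquad w(v)=(bc,ca,ab).$$
The coefficient of $t^2$ in $p(u+tv)$ is $u_1bc+u_2ca+u_3ab$, so $D^2p(u)[v,v]=2\,u\cdot w(v)$. Thus $-p$ is convex along $v$ from every base point $u$ if and only if $w(v)=0$, that is, if and only if $v$ lies on a coordinate axis. The sensible first plan is to find $M$ for which the axes are the *only* degenerate directions, so that $-p$ is rank-$(n-1)$ convex on $M(\mathbb R^3)$, and then to extend it to all matrices.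

**Where it stops.** Let $m=n$ be odd, for instance $m=n=3$. Then *no* linear $M$ has its degenerate directions confined to the axes. Indeed $g(v)=\det M(v)$ is homogeneous of odd degree, so $g(-v)=-g(v)$. The complement of three lines in $\mathbb R^3$ is connected and symmetric under $v\mapsto-v$. If $g$ had no zero there, it would have one sign there, which contradicts oddness. So there is a degenerate $v$ with $w(v)\ne0$, and at $u=\tau w(v)$ we get $D^2(-p)(u)[v,v]=-2\tau|w(v)|^2$, which tends to $-\infty$ as $\tau\to\infty$.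

Since extra degenerate directions must be accepted, we choose $M$ so that they form a set simple enough to compute with, and pay for the concavity of $-p$ along them.

## A determinant that splits into planes

**Step 1: the three-dimensional subspace.** *The purpose is to construct $M$ so that its degenerate directions form a union of planes.*

We aim at the symmetric cubic $(a+b)(b+c)(c+a)$, which vanishes on all three axes, as it must. Put $s=a+b+c$ and write
$$(a+b)(b+c)(c+a)=(b+c)\big(a^2+ab+ac+bc\big)=b\cdot c\cdot(b+c)+s\cdot(b+c)\cdot a .$$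
These are two products of three linear forms, and they fit into a $3\times3$ determinant: $b,c,b+c$ on the diagonal, and $s,\,b+c,\,a$ at the positions $(1,3),(2,1),(3,2)$, which form an even permutation. For $v=(a,b,c)\in\mathbb R^3$ let $M(v)\in\mathbb M^{m\times n}$ have upper-left $3\times3$ block
$$\begin{pmatrix} b&0&s\\ b+c&c&0\\ 0&a&b+c\end{pmatrix},$$
with $M(v)_{jj}=s$ for $4\le j\le n$, and all other entries $0$. The expansion along the first row of the block is
$$b\,\big(c(b+c)-0\cdot a\big)+s\,\big((b+c)a-c\cdot0\big)=bc(b+c)+s(b+c)a=(a+b)(b+c)(c+a).$$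
The last $m-n$ rows of $M(v)$ vanish, so $\mathrm{rank}\,M(v)\le n-1$ if and only if the determinant of the upper $n\times n$ block vanishes. That block consists of the $3\times3$ block and $n-3$ diagonal entries $s$, so its determinant is
$$(a+b)(b+c)(c+a)\,s^{\,n-3}.\tag{5}$$

The three conditions for zero divergence hold: in rows 1, 2, 3 the pairs $(\ell_1,\ell_2)$ are $(b,0)$, $(b+c,c)$, $(0,a)$, and in all later rows $\ell_1=\ell_2=0$.

Let $L=M(\mathbb R^3)$. To read $v$ off from a matrix, define the linear maps
$$\pi(A):=(A_{32},A_{11},A_{22})\in\mathbb R^3,\qquad R(A):=A-M(\pi(A)).$$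
Then $\pi(M(v))=v$, and $|\pi(A)|\le|A|$ because $\pi$ selects three different entries. Moreover $R(A)=0$ if and only if $A\in L$: if $R(A)=0$, then $A=M(\pi(A))\in L$; if $A=M(v)$, then $R(A)=M(v)-M(v)=0$.

## Why $|A|^2$ and $|A|^4$ alone do not pay

Along degenerate $V$ with $v=\pi(V)$, the term $-p\circ\pi$ contributes $-2\,\pi(A)\cdot w(v)$ to the second derivative. This is linear in $A$, and $|A|^4$ supplies a term quadratic in $A$, so one may hope that adding $\varepsilon_1|A|^2+\varepsilon_2|A|^4$ with suitable $\varepsilon_1,\varepsilon_2>0$ is enough. Let us check this for $m=n=3$ with the fields $\lambda B$, where $B=M(a,b,c)$ and $\lambda>0$.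

*Convexity needs $\varepsilon_1\varepsilon_2\ge\frac1{768}$.* Take
$$V=M(1,-1,0)=\begin{pmatrix}-1&0&0\\-1&0&0\\0&1&-1\end{pmatrix},\qquad A=M(0,0,-\tau)=\begin{pmatrix}0&0&-\tau\\-\tau&-\tau&0\\0&0&-\tau\end{pmatrix},\quad\tau>0.$$
Here $\mathrm{rank}\,V=2$. Now $p(\pi(A+tV))=t\cdot(-t)\cdot(-\tau)=\tau t^2$ and $|A+tV|^2=4\tau^2+4\tau t+4t^2$. The coefficient of $t^2$ in $|A+tV|^4$ is $2\cdot4\tau^2\cdot4+(4\tau)^2=48\tau^2$. So convexity at $t=0$ requires $-\tau+4\varepsilon_1+48\varepsilon_2\tau^2\ge0$ for all $\tau>0$. At the minimizer $\tau=\frac1{96\varepsilon_2}$ this says $4\varepsilon_1\ge\frac1{192\varepsilon_2}$.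

*A negative integral needs $\varepsilon_1\varepsilon_2<\frac1{8000}$.* For $n=3$, $|B|^2=a^2+b^2+c^2+2(b+c)^2+s^2$, so by (4) $\int|B|^2=\frac32+2+\frac32=5$, and $\int|B|^4\ge25$ by Cauchy–Schwarz. The integral for $\lambda B$ is therefore at least $-\frac{\lambda^3}4+5\varepsilon_1\lambda^2+25\varepsilon_2\lambda^4$. If it is negative, then $\frac\lambda4>5\varepsilon_1+25\varepsilon_2\lambda^2\ge2\lambda\sqrt{125\,\varepsilon_1\varepsilon_2}$, so $\frac1{16}>500\,\varepsilon_1\varepsilon_2$.

The two requirements contradict each other. The field pays for every positive term we add, so we need a term that helps along degenerate directions and *costs nothing on the field*.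

## A quadratic form that is free on the field

Look for a quadratic form $\tilde q$ on $\mathbb R^3$ with $\tilde q\ge0$ on the planes $a+b=0$, $b+c=0$, $c+a=0$, and with $\int\tilde q(a,b,c)\,dx\le0$ on the field. By (4) the integral is $\frac12\big(\tilde q(e_1)+\tilde q(e_2)+\tilde q(e_3)\big)$. Each axis lies in one of the planes, so each summand is nonnegative; hence all vanish, and $\tilde q=-(\alpha ab+\beta bc+\gamma ca)$. On $a+b=0$ it equals $\alpha a^2+(\beta-\gamma)ac$, which is nonnegative for all $a,c$ only if $\alpha\ge0$ and $\beta=\gamma$. On $b+c=0$ it equals $\beta b^2+(\gamma-\alpha)ab$, so $\beta\geq 0$ and $\alpha=\gamma$. Up to a nonnegative factor, the only candidate is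
$$Q(v)=-(ab+bc+ca).$$
Its integral over the field is zero, so it can be multiplied by an arbitrarily large constant $k$ at no cost. (It is not convex: $Q(1,1,1)=-3$.) What must be checked is that it controls the bad quantity $|w|^2$ on the degenerate directions.

**Step 2: the algebraic inequality.** *The purpose is to show that $Q$ dominates $|w|^2$ on $\Lambda\cap L$.*

**Claim.** If $M(v)\in\Lambda$, then $Q(v)\ge0$ and
$$|w(v)|^2\le2|v|^2Q(v).\tag{6}$$

**Proof.** By (5), at least one of $a+b$, $b+c$, $c+a$, $s$ vanishes (for $n=3$, one of the first three).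

If $a+b=0$, then $Q=-ab-c(a+b)=-ab=a^2\ge0$. Also $w=(-ac,ca,-a^2)$ and $|v|^2=2a^2+c^2$, so
$$|w|^2=2a^2c^2+a^4\le4a^4+2a^2c^2=2a^2(2a^2+c^2)=2Q|v|^2 .$$
The cases $b+c=0$ and $c+a=0$ follow in the same way, since $Q$, $|w|$ and $|v|$ are symmetric in $a,b,c$.

If $s=0$, then $0=s^2=|v|^2-2Q$, so $Q=\frac12|v|^2\ge0$. Also
$$|w|^2=a^2b^2+b^2c^2+c^2a^2\le(a^2+b^2+c^2)^2=|v|^4=2|v|^2Q.\qquad\blacksquare$$

## The quartic polynomial and its convexity

Let
$$\varepsilon:=\frac1{400n^2},\qquad k:=\frac1{4\varepsilon},$$
and for $\kappa>0$ to be chosen set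
$$F(A):=-p(\pi A)+\varepsilon\big(|A|^2+|A|^4\big)+k\,Q(\pi A)+\kappa|R(A)|^2 .$$
This is a polynomial of degree $4$ with $F(0)=0$. The first term produces the negative integral. The quartic term turns the linear growth in $A$ of the concavity into a bounded loss, $kQ$ pays that loss on $\Lambda\cap L$, and $\kappa|R|^2$ handles degenerate directions outside $L$, about which (6) says nothing.

**Step 3: removing $A$.** *The purpose is to bound $D^2F(A)[V,V]$ below by a quantity that depends only on $V$.*

Let $V\in\Lambda$, $|V|=1$, $v=\pi(V)$. We have seen that $D^2(p\circ\pi)(A)[V,V]=2\,\pi(A)\cdot w(v)$, and $|\pi(A)|\le|A|$ gives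
$$-D^2(p\circ\pi)(A)[V,V]\ge-2|A||w(v)|.$$
From $|A+tV|^2=|A|^2+2t\,A\cdot V+t^2|V|^2$, the coefficient of $t^2$ in $|A+tV|^4$ is $2|A|^2|V|^2+4(A\cdot V)^2$, so
$$D^2|A|^4[V,V]=4|A|^2|V|^2+8(A\cdot V)^2\ge4|A|^2 .$$
The other terms are quadratic forms, and their second derivatives are $2\varepsilon|V|^2=2\varepsilon$, $2kQ(v)$ and $2\kappa|RV|^2$. Hence
$$D^2F(A)[V,V]\ge-2|A||w(v)|+2\varepsilon+4\varepsilon|A|^2+2kQ(v)+2\kappa|RV|^2 .$$
Completing the square with $t=|A|$ gives
$$4\varepsilon t^2-2t|w|=4\varepsilon\Big(t-\frac{|w|}{4\varepsilon}\Big)^2-\frac{|w|^2}{4\varepsilon}\ge-\frac{|w|^2}{4\varepsilon},$$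
and therefore
$$D^2F(A)[V,V]\ge\Psi_\kappa(V):=2\varepsilon-\frac{|w(\pi V)|^2}{4\varepsilon}+2kQ(\pi V)+2\kappa|RV|^2 .\tag{7}$$

**Step 4: degenerate directions inside $L$.** *The purpose is to see that $kQ$ pays the whole loss there.*

Let $V\in\Lambda\cap L$, $|V|=1$. Then $V=M(v)$ with $v=\pi V$ and $|v|\le|V|=1$. By (6) and $Q(v)\ge0$, $|w(v)|^2\le2|v|^2Q(v)\le2Q(v)$. Since $2k=\frac1{2\varepsilon}$,
$$2kQ(v)=\frac{Q(v)}{2\varepsilon}\ge\frac{|w(v)|^2}{4\varepsilon}.$$
Hence
$$2\varepsilon-\frac{|w(\pi V)|^2}{4\varepsilon}+2kQ(\pi V)\ge2\varepsilon\qquad\text{on }\Lambda\cap L\cap\{|V|=1\}.\tag{8}$$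

**Step 5: all degenerate directions.** *The purpose is to choose $\kappa$, by compactness, so that $\Psi_\kappa\ge\varepsilon$ on $\Lambda_1:=\Lambda\cap\{|V|=1\}$.*

Suppose no such $\kappa$ exists. Then for each $j\in\mathbb N$, $j\ge1$, there is $V_j\in\Lambda_1$ with $\Psi_j(V_j)<\varepsilon$. The terms of $\Psi_j$ other than $2j|RV_j|^2$ are values of a fixed continuous function on the compact set $\Lambda_1$, so they are bounded in absolute value by a constant $K$ independent of $j$. Thus $2j|RV_j|^2<\varepsilon+K$, and $|RV_j|\to0$. As $\Lambda_1$ is compact ($\Lambda$ is closed), a subsequence converges to some $V\in\Lambda_1$, and $RV=0$ by continuity, so $V\in L$. Dropping the nonnegative term $2j|RV_j|^2$ from $\Psi_j(V_j)<\varepsilon$ and passing to the limit, we get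
$$2\varepsilon-\frac{|w(\pi V)|^2}{4\varepsilon}+2kQ(\pi V)\le\varepsilon ,$$
which contradicts (8), because $V\in\Lambda\cap L$ and $|V|=1$.

Fix a $\kappa$ with $\Psi_\kappa\ge\varepsilon$ on $\Lambda_1$. By (7), $D^2F(A)[V,V]\ge\varepsilon$ for all $A$ and all $V\in\Lambda_1$. Since $\Lambda$ is a cone and $D^2F(A)[V,V]$ is homogeneous of degree two in $V$,
$$D^2F(A)[V,V]\ge\varepsilon|V|^2\qquad\text{for all }A\in\mathbb M^{m\times n}\text{ and all }V\in\Lambda .$$
This is the first assertion of Theorem 1; in particular $t\mapsto F(A+tV)$ is convex for all $A$ and all $V\in\Lambda$.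

## The field on which the integral is negative

**Step 6: violating (1).** *The purpose is to evaluate $F$ on the three-wave field; note that neither $k$ nor $\kappa$, however large, enters the result.*

Let
$$a=\cos2\pi x_1,\quad b=\cos2\pi x_2,\quad c=\cos2\pi(x_1-x_2),\qquad B(x)=M(a,b,c).$$
The field $B$ is smooth and $\mathbb T^n$-periodic, it depends only on $(x_1,x_2)$, and $\int_{\mathbb T^n}B\,dx=0$ because its entries are combinations of the three cosines. It is divergence free, row by row:

* row 1: $\partial_1b+\partial_3s=0$;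
* row 2: $\partial_1(b+c)+\partial_2c=\partial_1c+\partial_2c=0$;
* row 3: $\partial_2a+\partial_3(b+c)=0$;
* rows $4\le j\le n$: $\partial_js=0$;
* rows $j>n$ vanish.

Now evaluate the terms of $F(B)$. Since $B(x)\in L$, $R(B)=0$. Since $\pi(B)=(a,b,c)$, (4) gives $\int p(\pi B)=\int abc=\frac14$ and $\int Q(\pi B)=-\int(ab+bc+ca)=0$. For the norm terms, list the entries of $M(a,b,c)$: each of $a,b,c$ once, $b+c$ twice, and $s$ once in row 1 and $n-3$ times on the diagonal. Since $|a|,|b|,|c|\le1$,
$$|B|^2=a^2+b^2+c^2+2(b+c)^2+(n-2)s^2\le3+8+9(n-2)=9n-7\le9n,$$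
so $|B|^2+|B|^4\le9n+81n^2\le90n^2$. Therefore
$$\int_{\mathbb T^n}F(B)\,dx\le-\frac14+90n^2\,\varepsilon=-\frac14+\frac{9}{40}=-\frac1{40}<0=F(0)=F\Big(\int_{\mathbb T^n}B\,dx\Big).$$
So $F$ is rank-$(n-1)$ convex but not $\mathcal S$-quasiconvex. This proves Theorem 1, and with it part 1 of Theorem 2. $\blacksquare$
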